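# Every lattice-ordered pregroup is distributive

## Adjoint maps, pregroups and their lattice versions

We start with the vocabulary. One running example, the algebra $\mathbf F(\mathbb Z)$ below, will serve to test almost everything.

**Definition (adjoint maps).** Let $P,Q$ be posets, and let $L:P\to Q$ and $R:Q\to P$ be maps with
$$L(p)\le q\iff p\le R(q)\qquad\text{for all }p\in P,\ q\in Q .$$
Then $L$ is *left adjoint* to $R$, and $R$ is *right adjoint* to $L$.

For example, let $R:\mathbb Z\to\mathbb Z$ be $R(n)=2n$. Since $p\le 2q$ if and only if $\lceil p/2\rceil\le q$, the left adjoint of $R$ is $p\mapsto\lceil p/2\rceil$. Since $2p\le q$ if and only if $p\le\lfloor q/2\rfloor$, the right adjoint of the same map is $q\mapsto\lfloor q/2\rfloor$.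

A left adjoint preserves all existing joins. Indeed, if $s$ is the join of $S$, then $L(s)\le q$ iff $s\le R(q)$ iff $t\le R(q)$ for all $t\in S$ iff $L(t)\le q$ for all $t\in S$; so $L(s)$ is the least upper bound of $L(S)$. Dually, a right adjoint preserves all existing meets.

**Definition (pregroup).** A *partially ordered monoid* is a monoid with a partial order that multiplication preserves: $x\le x'$ and $y\le y'$ imply $xy\le x'y'$. A *pregroup* $(A,\cdot,1,{}^{\ell},{}^{r},\le)$ is a partially ordered monoid $(A,\cdot,1,\le)$ with two unary operations such that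
$$x^{\ell}x\le 1\le xx^{\ell}\qquad\text{and}\qquad xx^{r}\le 1\le x^{r}x .$$

Any group, ordered by equality, is a pregroup with $x^\ell=x^r=x^{-1}$; if it has more than one element, the order is not a lattice. The partially ordered monoid $(\mathbb N,+,0,\le)$ is not a pregroup under any choice of operations, since $x^\ell+x\le 0$ forces $x=0$.

**Definition ($\ell$-pregroup).** A *lattice-ordered pregroup*, or *$\ell$-pregroup*, is an algebra $(A,\wedge,\vee,\cdot,1,{}^{\ell},{}^{r})$ such that $(A,\wedge,\vee)$ is a lattice and $(A,\cdot,1,{}^{\ell},{}^{r},\le)$ is a pregroup, where $\le$ is the lattice order.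

Here is the running example. Let $\mathbf F(\mathbb Z)$ be the set of order-preserving maps $f:\mathbb Z\to\mathbb Z$ that are unbounded above and below. Multiplication is composition, $(fg)(n)=f(g(n))$, the unit $1$ is the identity map, and the order is pointwise. Pointwise maximum and minimum stay in the set: $f(n)$ and $g(n)$ both tend to $-\infty$ as $n\to-\infty$ and to $+\infty$ as $n\to+\infty$, hence so do their maximum and minimum. Put
$$f^\ell(n)=\min\{z: n\le f(z)\},\qquad f^r(n)=\max\{z: f(z)\le n\}.$$
These exist because $f$ is order-preserving and unbounded on both sides. By construction $f^\ell(n)\le z\iff n\le f(z)$, so $f^\ell$ is the left adjoint of $f$; likewise $f^r$ is the right adjoint. Hence $f^\ell f\le 1\le ff^\ell$ and $ff^r\le1\le f^rf$. The map $f^\ell$ is order-preserving. It is unbounded below because $f^\ell(f(z))\le z$, and unbounded above because $n\le f(f^\ell(n))$. The case of $f^r$ is dual. So $\mathbf F(\mathbb Z)$ is an $\ell$-pregroup.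

For $f(n)=2n$ we get $f^\ell(n)=\lceil n/2\rceil$ and $f^r(n)=\lfloor n/2\rfloor$. Taking adjoints once more, $f^{\ell\ell}(n)=\min\{z:n\le\lceil z/2\rceil\}=2n-1$ and $f^{rr}(n)=\max\{z:\lfloor z/2\rfloor\le n\}=2n+1$. So $f^{\ell\ell}$, $f$ and $f^{rr}$ are three different elements.

**Definition (distributive $\ell$-pregroup).** An $\ell$-pregroup is *distributive* if its lattice reduct is a distributive lattice, that is, $x\wedge(y\vee z)=(x\wedge y)\vee(x\wedge z)$ for all $x,y,z$.

$\mathbf F(\mathbb Z)$ is distributive, because its lattice operations are computed pointwise in the chain $\mathbb Z$. A lattice that is not distributive is $M_3$, which has a bottom $0$, a top, and three pairwise incomparable elements $a,b,c$ between them: there $a\wedge(b\vee c)=a$ but $(a\wedge b)\vee(a\wedge c)=0$.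

**Definition ($\ell$-group).** A *lattice-ordered group*, or *$\ell$-group*, is an algebra $(G,\wedge,\vee,\cdot,{}^{-1},1)$ such that $(G,\cdot,{}^{-1},1)$ is a group, $(G,\wedge,\vee)$ is a lattice, and multiplication preserves the lattice order (equivalently, distributes over join, or over meet).

The additive group $\mathbb Z$ with its usual order is an example. The $\ell$-groups are precisely the $\ell$-pregroups satisfying $x^\ell=x^r$. Indeed, in an $\ell$-group put $x^\ell=x^r=x^{-1}$. Conversely, if $x^\ell=x^r=:y$, then $xy=xx^r\le1\le xx^\ell=xy$ and $yx=x^\ell x\le1\le x^rx=yx$, so $y=x^{-1}$. The algebra $\mathbf F(\mathbb Z)$ is not an $\ell$-group, since $f^\ell\ne f^r$ for $f(n)=2n$.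

**Definition (poset-enriched category).** A category is *enriched in posets* if each hom-set carries a partial order and composition is order-preserving in both arguments. We compose as functions: for $c:X\to Y$ and $s:Y\to X$, the arrow $sc:X\to X$ is "first $c$, then $s$."

For example, take as objects the subsets of $\mathbb Z$ that are unbounded above and below, and as arrows the order-preserving maps that are unbounded above and below, ordered pointwise. The formulas for $f^\ell,f^r$ above work for $f:X\to Y$ and give arrows $Y\to X$. For the inclusion $c:2\mathbb Z\to\mathbb Z$ they give $c^\ell(n)=2\lceil n/2\rceil$ and $c^r(n)=2\lfloor n/2\rfloor$.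

## Is the lattice of an $\ell$-pregroup always distributive?

The definition of an $\ell$-pregroup asks only for a lattice. For $\ell$-groups, distributivity of the lattice follows from the axioms (we will see the argument shortly). The problem, whose source is Nikolaos Galatos and Isis A. Gallardo, "Decidability of distributive l-pregroups," arXiv:2310.13175 (2023), is to prove or disprove that the same holds for $\ell$-pregroups. It does hold.

**Theorem A.** The lattice reduct of every $\ell$-pregroup is distributive.

**Theorem B.** Every $\ell$-pregroup satisfies the identities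
$$1=(1\wedge x)\vee(1\wedge x^{r}),\qquad 1=(1\vee x)\wedge(1\vee x^{\ell}),\qquad y=(x\wedge y)\vee(yx^{r}y\wedge y).$$

**Theorem C.** Let $\mathcal C$ be a category enriched in posets such that every hom-poset is a lattice and every arrow $c:X\to Y$ has arrows $c^\ell,c^r:Y\to X$ with $c^\ell c\le 1_X$, $1_Y\le cc^\ell$, $cc^r\le 1_Y$, $1_X\le c^rc$. Then every hom-lattice of $\mathcal C$ is distributive.

Theorem A is the case of one object. Theorem B is the form in which we shall actually prove it.

## Four computing rules for $x^\ell$ and $x^r$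

Let $A$ be an $\ell$-pregroup.

**(F1)** For all $a,x,y\in A$:
$$a^\ell x\le y\Leftrightarrow x\le ay;\qquad ax\le y\Leftrightarrow x\le a^ry;\qquad xa\le y\Leftrightarrow x\le ya^\ell;\qquad xa^r\le y\Leftrightarrow x\le ya.$$
*Proof.* In each case, multiply by the missing element and use the matching axiom. First: $a^\ell x\le y$ gives $x\le aa^\ell x\le ay$, and $x\le ay$ gives $a^\ell x\le a^\ell ay\le y$. Second: $ax\le y$ gives $x\le a^rax\le a^ry$, and $x\le a^ry$ gives $ax\le aa^ry\le y$. Third: $xa\le y$ gives $x\le xaa^\ell\le ya^\ell$, and $x\le ya^\ell$ gives $xa\le ya^\ell a\le y$. Fourth: $xa^r\le y$ gives $x\le xa^ra\le ya$, and $x\le ya$ gives $xa^r\le yaa^r\le y$.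

**(F2)** Multiplication, on either side, distributes over $\wedge$ and $\vee$.

*Proof.* By (F1), the map $x\mapsto ax$ has the left adjoint $x\mapsto a^\ell x$ and the right adjoint $x\mapsto a^rx$; the map $x\mapsto xa$ has the left adjoint $x\mapsto xa^r$ and the right adjoint $x\mapsto xa^\ell$. A map with adjoints on both sides preserves joins and meets.

**(F3)** $a^{\ell r}=a=a^{r\ell}$. Both operations reverse order, and $(x\wedge y)^\ell=x^\ell\vee y^\ell$, $(x\vee y)^\ell=x^\ell\wedge y^\ell$, and the same for $r$. Moreover $1^\ell=1^r=1$, $(ab)^\ell=b^\ell a^\ell$ and $(ab)^r=b^ra^r$.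

*Proof.* By (F1), $x\le ay\Leftrightarrow a^\ell x\le y\Leftrightarrow x\le a^{\ell r}y$. With $y=1$ this says that $a$ and $a^{\ell r}$ have the same lower bounds, so they are equal. Likewise $ax\le y\Leftrightarrow x\le a^ry\Leftrightarrow a^{r\ell}x\le y$, and $x=1$ gives $a=a^{r\ell}$. If $a\le b$, then
$$b^\ell\le b^\ell aa^\ell\le b^\ell ba^\ell\le a^\ell,\qquad b^r\le a^rab^r\le a^rbb^r\le a^r .$$
So ${}^\ell$ and ${}^r$ are mutually inverse order-reversing bijections; such maps exchange joins and meets. Next, $1^\ell=1^\ell1\le1\le1\cdot1^\ell=1^\ell$, and $1^r=1\cdot1^r\le1\le1^r1=1^r$. Finally $(ab)^\ell x\le y\Leftrightarrow x\le aby\Leftrightarrow a^\ell x\le by\Leftrightarrow b^\ell a^\ell x\le y$, and $x=1$ gives $(ab)^\ell=b^\ell a^\ell$; similarly $x\le(ab)^ry\Leftrightarrow abx\le y\Leftrightarrow bx\le a^ry\Leftrightarrow x\le b^ra^ry$, and $y=1$ gives the last rule.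

**(F4)** $aa^ra=a$, $aa^\ell a=a$, $a^raa^r=a^r$ and $a^\ell aa^\ell=a^\ell$.

*Proof.* From $aa^r\le1\le a^ra$ we get $aa^ra\le a\le aa^ra$. From $a^\ell a\le1\le aa^\ell$ we get $aa^\ell a\le a\le aa^\ell a$. The third rule is the second one applied to $a^r$, since $a^{r\ell}=a$; the fourth is the first one applied to $a^\ell$, since $a^{\ell r}=a$.

By (F3), if $x\le 1$ then $x^\ell,x^r\ge1$, and if $x\ge1$ then $x^\ell,x^r\le1$. We use this without comment.

## Commutative, bounded and functional cases by hand

If multiplication is commutative, then $xx^r\le1\le x^rx=xx^r$, so $x$ is invertible with inverse $x^r$; in the same way its inverse is $x^\ell$. A commutative $\ell$-pregroup is therefore an $\ell$-group.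

Next, could $M_3$, or any finite lattice, be the lattice of a counterexample? Suppose $A$ has a bottom $\bot$ and a top $\top$, and compute $\bot\top$ in two ways. By (F1), $\top\le\bot\cdot\top$ is equivalent to $\bot^\ell\top\le\top$, which is true; so $\bot\top=\top$. Also by (F1), $\bot\cdot\top\le\bot$ is equivalent to $\bot\le\bot\cdot\top^\ell$, which is true; so $\bot\top=\bot$. Hence $\bot=\top$. A bounded $\ell$-pregroup, in particular a finite one, has one element.

Finally, test the first identity of Theorem B in $\mathbf F(\mathbb Z)$. Fix $x\in\mathbf F(\mathbb Z)$ and $n\in\mathbb Z$. If $n\le x(n)$, then $(1\wedge x)(n)=n$. Otherwise $x(n)\le n$, which by adjointness means $n\le x^r(n)$, and $(1\wedge x^r)(n)=n$. Both maps are $\le1$, so their join is $1$. The identity is an algebraic way to say "at every point, $n\le x(n)$ or $x(n)\le n$." In an abstract $\ell$-pregroup there are no points, and this is what the proof has to do without.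

## The $\ell$-group cancellation formula, and where it breaks

In an $\ell$-group, $(a\wedge c)^{-1}=a^{-1}\vee c^{-1}$, so
$$a(a\wedge c)^{-1}c=a(a^{-1}\vee c^{-1})c=c\vee a,\qquad\text{hence}\qquad a=(a\vee c)\,c^{-1}(a\wedge c).$$
So $a$ is determined by $c$, $a\vee c$ and $a\wedge c$. By the classical $M_3$–$N_5$ theorem, a lattice that is not distributive has a sublattice isomorphic to $M_3$ or to the pentagon $N_5$, and in each of these two different elements have the same join and the same meet with a third one. So $\ell$-groups are distributive.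

In an $\ell$-pregroup, (F2) and (F3) still give the two expansions
$$a(a\wedge c)^rc=aa^rc\vee ac^rc,\qquad a(a\wedge c)^\ell c=aa^\ell c\vee ac^\ell c .$$
But now $aa^rc\le c$ while $ac^rc\ge a$; and $aa^\ell c\ge c$ while $ac^\ell c\le a$. In each join one term moves down and the other moves up, and the value $a\vee c$ is lost. In $\mathbf F(\mathbb Z)$ take $a(n)=2n$ and $c=1$. At $n=-1$ we have $(a\vee c)(-1)=-1$. The first expression is $aa^r\vee a$, with value $\max(-2,-2)=-2$, too small. The second is $aa^\ell\vee a$, with value $\max(0,-2)=0$, too large.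

## From distributivity to a statement about elements below $1$

We now reduce, from the top down: Theorem A to Theorem B, then Theorem B to a proposition about a single element $e\le1$. The proposition itself will be proved from (F1)–(F4) alone, so nothing is circular.

**Lemma 1.** A lattice is distributive if and only if, for all $a,b,c$ in it,
$$c\le a\vee b\ \text{ and }\ c\wedge b\le a\quad\text{imply}\quad c\le a. \tag{1}$$

*Proof.* In a distributive lattice, the two hypotheses give $c=c\wedge(a\vee b)=(c\wedge a)\vee(c\wedge b)\le a$. Conversely assume (1), let $x,y,z$ be given, and put $c=x\wedge(y\vee z)$ and $a=(x\wedge y)\vee(x\wedge z)$. First remove $y$: we have $c\le y\vee z\le(a\vee z)\vee y$ and $c\wedge y=x\wedge y\le a\vee z$, so (1), applied with $a\vee z$ and $y$ in place of $a$ and $b$, gives $c\le a\vee z$. Then remove $z$: we have $c\le a\vee z$ and $c\wedge z=x\wedge z\le a$, so (1) gives $c\le a$. Thus $x\wedge(y\vee z)\le(x\wedge y)\vee(x\wedge z)$. The reverse inequality holds in every lattice. $\square$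

**Lemma 2 (uses the first identity of Theorem B).** In every $\ell$-pregroup, (1) holds.

*Proof.* Let $c\le a\vee b$ and $c\wedge b\le a$. The plan is to move $c$ to $1$ by multiplying by $c^\ell$. Put $a'=ac^\ell$ and $b'=bc^\ell$. By (F2),
$$1\le cc^\ell\le(a\vee b)c^\ell=a'\vee b',\qquad 1\wedge b'\le cc^\ell\wedge bc^\ell=(c\wedge b)c^\ell\le ac^\ell=a'.$$
We want $1\le a'$. By Theorem B, $1=(1\wedge b')\vee p$ where $p=1\wedge b'^{\,r}$. The first part is already below $a'$. For the second, $p\le 1$ and
$$p\le(a'\vee b')p=a'p\vee b'p,\qquad a'p\le a',\qquad b'p=b'\wedge b'b'^{\,r}\le b'\wedge1\le a',$$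
so $p\le a'$. Therefore $1\le a'=ac^\ell$, and $c\le ac^\ell c\le a$. $\square$

Lemmas 1 and 2 prove Theorem A once the first identity of Theorem B is available.

To approach that identity, look at condition (1) with $c=1$ and $a=e\le 1$. For $e,b\in A$ write $P(e,b)$ for the three conditions
$$e\le1,\qquad 1\le e\vee b,\qquad 1\wedge b\le e. \tag{2}$$

**Proposition 3.** In every $\ell$-pregroup, $P(e,b)$ implies $e=1$.

By Lemma 1 this is a consequence of distributivity, so it must be true if Theorem A is. Here is why it is enough.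

*Proof of Theorem B from Proposition 3.* Let $b\in A$, let $m_0=(1\wedge b)\vee(1\wedge b^r)$, and let $u=1\vee b$. By (F3), $u^r=1\wedge b^r$. We check $P(m_0,b)$. Clearly $m_0\le1$ and $1\wedge b\le m_0$. Since $u^r\le1$, we have $u^rb\le b$, so
$$m_0\vee b\ge u^r\vee b\ge u^r\vee u^rb=u^r(1\vee b)=u^ru\ge1 .$$
Proposition 3 gives $m_0=1$, the first identity.

Apply ${}^\ell$ to it. By (F3), $1=(1\wedge b)^\ell\wedge(1\wedge b^r)^\ell=(1\vee b^\ell)\wedge(1\vee b)$, the second identity.

For the third, put $b=xy^\ell$, so that $b^r=y^{\ell r}x^r=yx^r$. Multiply the first identity on the right by $y$ and use (F2): $y=(y\wedge xy^\ell y)\vee(y\wedge yx^ry)$. Since $xy^\ell y\le x$, this gives $y\le(x\wedge y)\vee(yx^ry\wedge y)\le y$. $\square$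

Everything now rests on Proposition 3. For the rest of the proof, whenever $b$ is given, put
$$u=1\vee b,\qquad d=1\wedge b .$$
If $P(e,b)$ holds then $e\vee b=u$: the left side is above $1$ and $b$, and $e\le1$.

## What $P(e,b)$ gives at once, and why $eu=u$ is not enough

**Step 1. If $P(e,b)$, then $e^\ell u=eu=u=ue=ue^r$.** This step extracts from $P(e,b)$ that $e$ acts trivially on $u$.

From $d\le e$ we get $e^\ell\le d^\ell=1\vee b^\ell$, so $e^\ell b\le b\vee b^\ell b\le b\vee1=u$. Also $e^\ell e\le1\le u$. Hence $e^\ell u=e^\ell(e\vee b)=e^\ell e\vee e^\ell b\le u$, with equality because $e^\ell\ge1$. By (F1), $e^\ell u\le u$ means $u\le eu$, and $eu\le u$ because $e\le1$.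

On the other side, $e^r\le d^r=1\vee b^r$, so $be^r\le b\vee bb^r\le u$, and $ee^r\le1\le u$. Hence $ue^r=ee^r\vee be^r\le u$, with equality because $e^r\ge1$. By (F1), $ue^r\le u$ means $u\le ue$, and $ue\le u$.

In an $\ell$-group we would be done: cancel $u$ in $eu=u$. In an $\ell$-pregroup we cannot cancel, even using all four equations of Step 1. In $\mathbf F(\mathbb Z)$ let $u(n)=3\lceil n/3\rceil$, and let
$$e(3k)=3k,\qquad e(3k+1)=e(3k+2)=3k+1 .$$
Then $e\le1$ and $u\ge1$. Both $e$ and $e^\ell$ fix the multiples of $3$, so $eu=u=e^\ell u$. Both $e$ and $e^r$ (which sends $3k\mapsto3k$, $3k+1\mapsto3k+2$, $3k+2\mapsto3k+2$) map each block $\{3k+1,3k+2,3k+3\}$ into itself, and $u$ is constant on blocks, so $ue=u=ue^r$. Yet $e\ne1$. So the four equations of Step 1 do not by themselves imply $e=1$; we have to return to $P(e,b)$.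

The way past this point is to stop looking at one $e$. Fix $b$ and consider all solutions together:
$$E=\{f\in A:P(f,b)\}=\{f\in A: f\le1,\ 1\le f\vee b,\ d\le f\}.$$
Suppose $E$ has a least element $m$ and is closed under $f\mapsto f^{\ell\ell}$, $f\mapsto f^{rr}$ and products. The maps ${}^{\ell\ell}$ and ${}^{rr}$ are order-preserving and inverse to each other, so they must fix $m$. Then $m^\ell=m^r$, which means that $m$ is invertible. And $m^2\in E$ with $m^2\le m$ forces $m^2=m$. An invertible idempotent is $1$.

The least element will be easy. The closure is the difficulty. Since ${}^{\ell\ell}$ is an automorphism of the lattice and the monoid, $P(f,b)$ yields $P(f^{\ell\ell},b^{\ell\ell})$, but with $b^{\ell\ell}$ in place of $b$, and these can differ, as for $b(n)=2n$. To prove $P(f^{\ell\ell},b)$ we shall need equations such as $uf^{\ell\ell}=u$, whereas Step 1 gives ${}^\ell$ only on the left of $u$ and ${}^r$ only on the right. We obtain the missing equations by first replacing $b$ with a better element.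

## Normalizing $b$

**Step 2. If $P(e,b)$ holds, then $b$ can be replaced, keeping $e$ fixed, so that $P(e,b)$ still holds and, with $u=1\vee b$,**
$$u=u^2=u^ru=uu^\ell,\qquad uu^r=u^r,\qquad u^\ell u=u^\ell,\qquad ub=b=bu. \tag{N}$$
The step is there to make $u$ idempotent and to make $b$ absorb $u$ on both sides. It has two parts.

*(a) Making $u$ idempotent.* Let $b_1=u^rb$. Since $u\ge1$, we have $u^r\le1$ and $b_1\le b$. Then
$$1\le u^ru=u^r(e\vee b)=u^re\vee u^rb\le e\vee b_1,\qquad 1\wedge b_1\le1\wedge b\le e,$$
so $P(e,b_1)$ holds. Let $v=u^ru$. We claim that $1\vee b_1=v$. Indeed $v=u^r(1\vee b)=u^r\vee b_1\le1\vee b_1$, while $1\le u^ru=v$ and $b_1=u^rb\le u^ru=v$.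

By (F4), $v^2=u^r(uu^ru)=u^ru=v$. From $vv\le v$, (F1) gives $v\le v^rv$ and $v\le vv^\ell$. As $v\ge1$, we have $v^r,v^\ell\le1$, so $v^rv\le v$ and $vv^\ell\le v$. Hence $v=v^2=v^rv=vv^\ell$.

Replace $b$ by $b_1$; then $u$ is replaced by $v$. Now $u=u^2=u^ru=uu^\ell$. By (F4), $uu^r=(u^ru)u^r=u^r$ and $u^\ell u=u^\ell(uu^\ell)=u^\ell$.

*(b) Making $b$ absorb $u$.* Let $b_2=u^rbu^\ell$. As $u^r,u^\ell\le1$, we have $b_2\le b$. By (a),
$$1\le u=uu^\ell=(u^ru)u^\ell=u^r(e\vee b)u^\ell=u^reu^\ell\vee b_2\le e\vee b_2,$$
and $1\wedge b_2\le1\wedge b\le e$, so $P(e,b_2)$ holds. Moreover $u\le e\vee b_2\le1\vee b_2\le1\vee b=u$, so $1\vee b_2=u$: the element $u$ has not changed, and the equations from (a) remain valid. Finally $ub_2=(uu^r)bu^\ell=u^rbu^\ell=b_2$ and $b_2u=u^rb(u^\ell u)=u^rbu^\ell=b_2$. Replace $b$ by $b_2$. This proves (N).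

As a small check in $\mathbf F(\mathbb Z)$: for $b(n)=n+1$ we have $u=b$, $u^r(n)=n-1$, and part (a) replaces $b$ by $b_1=1$ and $u$ by $1$.

From now on, $b$ is fixed and satisfies (N), $u=1\vee b$, $d=1\wedge b$, and $E=\{f:P(f,b)\}$. Then $e\in E$, and every $f\in E$ satisfies $f\vee b=u$ and the conclusions of Step 1.

## The mirror equations

**Step 3. (i) If $xu=u$, then $ux^\ell=u$. (ii) If $ux=u$, then $x^ru=u$.** This is the device that carries an equation from one side of $u$ to the other.

(i) By (N), $xu^r=x(uu^r)=(xu)u^r=uu^r=u^r$. Apply ${}^\ell$: the left side becomes $u^{r\ell}x^\ell=ux^\ell$ and the right side becomes $u^{r\ell}=u$.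

(ii) By (N), $u^\ell x=(u^\ell u)x=u^\ell(ux)=u^\ell u=u^\ell$. Apply ${}^r$: the left side becomes $x^ru^{\ell r}=x^ru$ and the right side becomes $u^{\ell r}=u$.

Normalization is really used here. In $\mathbf F(\mathbb Z)$ let $u(n)=n$ for $n\le0$ and $u(n)=2n$ for $n\ge0$, which is not idempotent. Let $x$ fix every $n\le 0$ and every positive even number, and let $x(2k+1)=2k$ for $k\ge0$. Then $x$ fixes the range of $u$, so $xu=u$; but $x^\ell(1)=\min\{z:1\le x(z)\}=2$, so $(ux^\ell)(1)=4\ne2=u(1)$.

Now let $f\in E$. Step 1 gives $fu=f^\ell u=u=uf=uf^r$. Apply (i) to $x=f$ and to $x=f^\ell$, and (ii) to $x=f$ and to $x=f^r$. This gives $uf^\ell=u$, $uf^{\ell\ell}=u$, $f^ru=u$ and $f^{rr}u=u$. Altogether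
$$fu=f^\ell u=f^ru=f^{rr}u=u,\qquad uf=uf^r=uf^\ell=uf^{\ell\ell}=u. \tag{3}$$
Since $b=ub=bu$, multiplying the equations in (3) by $b$ on the outer side (for instance $fb=fub=ub=b$ and $bf^r=buf^r=bu=b$) gives
$$fb=f^\ell b=f^rb=f^{rr}b=b,\qquad bf^r=bf^\ell=bf^{\ell\ell}=b. \tag{4}$$

**Step 4. For $f\in E$: $f^\ell d=d=df^\ell$, $f^rd=d=df^r$, and $fd=d$.** This step does for $d$ what (3) and (4) do for $u$ and $b$; it will give the condition $d\le\cdot$ in the closure of $E$.

From $d\le f$ we get $f^\ell d\le f^\ell f\le1$, and from $d\le b$ and (4) we get $f^\ell d\le f^\ell b=b$. So $f^\ell d\le1\wedge b=d$, and equality holds because $f^\ell\ge1$. To change sides, use (F2) and (4):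
$$df^\ell=(1\wedge b)f^\ell=f^\ell\wedge bf^\ell=f^\ell\wedge b=f^\ell\wedge f^\ell b=f^\ell(1\wedge b)=f^\ell d=d .$$
For $r$ we begin on the right: $df^r\le ff^r\le1$ and $df^r\le bf^r=b$ give $df^r\le d$, with equality because $f^r\ge1$. Then
$$f^rd=f^r\wedge f^rb=f^r\wedge b=f^r\wedge bf^r=df^r=d .$$
Finally, $f^\ell d\le d$ means $d\le fd$ by (F1), and $fd\le d$ because $f\le1$.

## The solution set $E$ and its least element

**Step 5. $E$ is closed under $f\mapsto f^{\ell\ell}$, under $f\mapsto f^{rr}$, and under products.** This is the closure that the argument with a least element requires. Let $f,g\in E$; in each case we check the three conditions in the definition of $E$.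

*The element $f^{\ell\ell}$.* From $f\le1$ we get $f^\ell\ge1$ and $f^{\ell\ell}\le1$. By (4) and (3),
$$f^{\ell\ell}\vee b=f^{\ell\ell}\vee bf^{\ell\ell}=(1\vee b)f^{\ell\ell}=uf^{\ell\ell}=u\ge1 .$$
By Step 4, $df^\ell\le d$. Put $a=f^{\ell\ell}$, so $a^r=f^\ell$; the rule $xa^r\le y\Leftrightarrow x\le ya$ turns this into $d\le df^{\ell\ell}$, and $df^{\ell\ell}\le f^{\ell\ell}$ because $d\le1$.

*The element $f^{rr}$.* Again $f^{rr}\le1$. By (4) and (3), $f^{rr}\vee b=f^{rr}\vee f^{rr}b=f^{rr}u=u\ge1$. By Step 4, $f^rd\le d$; the rule $ax\le y\Leftrightarrow x\le a^ry$ with $a=f^r$ gives $d\le f^{rr}d\le f^{rr}$.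

*The product $fg$.* First, $fg\le1$. By (4) and (3), $fg\vee b=fg\vee fb=f(g\vee b)=fu=u\ge1$. By Step 4 and $d\le g$, $d=fd\le fg$.

**Step 6. The element $m:=d\vee u^r$ is the least element of $E$.** This step produces the element to which the closure will be applied.

First, $m\in E$: we have $d\le1$ and $u^r\le1$, so $m\le1$; clearly $d\le m$; and since $u^rb\le b$, $m\vee b\ge u^r\vee u^rb=u^ru\ge1$.

Now let $f\in E$. Then $d\le f$. Also $f^\ell\le f^\ell u=u$, because $u\ge1$ and by (3); applying ${}^r$ reverses the order and gives $f=f^{\ell r}\ge u^r$. Hence $m\le f$.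

(Here $m=(1\wedge b)\vee(1\wedge b^r)$, the right side of the first identity of Theorem B.)

**Step 7. $m=1$, hence $e=1$.** This step finishes Proposition 3 by playing closure against minimality.

By Step 5, $m^{\ell\ell}$, $m^{rr}$ and $m^2$ lie in $E$, so each is above $m$. From $m\le m^{rr}$, applying the order-preserving map ${}^{\ell\ell}$ gives $m^{\ell\ell}\le m$. Together with $m\le m^{\ell\ell}$ this shows $m=m^{\ell\ell}$. Applying ${}^r$ gives $m^r=m^\ell$; call this element $n$. Then
$$mn=mm^r\le1\le mm^\ell=mn,\qquad nm=m^\ell m\le1\le m^rm=nm,$$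
so $m$ is invertible with inverse $n$. Also $m\le m^2\le m$, the second inequality because $m\le1$; so $m^2=m$, and multiplying by $n$ gives $m=1$. Since $e\in E$, we have $1=m\le e\le1$, so $e=1$. This proves Proposition 3, and with it Theorem B, Lemma 2 and Theorem A. $\blacksquare$

## Hom-lattices with adjoints

*Proof of Theorem C.* For each object $Y$, the set $\mathrm{End}(Y)=\mathrm{Hom}(Y,Y)$ is an $\ell$-pregroup under composition, so Theorem B holds in it. By Lemma 1, which is about arbitrary lattices, it is enough to prove (1) in $\mathrm{Hom}(X,Y)$. We repeat the proof of Lemma 2, watching the types.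

We first need that, for $s:Y\to X$, the map $x\mapsto xs$ from $\mathrm{Hom}(X,Y)$ to $\mathrm{End}(Y)$ preserves finite joins and meets. The arrows $s^\ell,s^r:X\to Y$ satisfy $s^\ell s\le1_Y$, $1_X\le ss^\ell$, $ss^r\le1_X$, $1_Y\le s^rs$. For $x\in\mathrm{Hom}(X,Y)$ and $t\in\mathrm{End}(Y)$ we have:

- $xs\le t\iff x\le ts^\ell$, because $xs\le t$ gives $x\le xss^\ell\le ts^\ell$, and $x\le ts^\ell$ gives $xs\le ts^\ell s\le t$;
- $ts^r\le x\iff t\le xs$, because $ts^r\le x$ gives $t\le ts^rs\le xs$, and $t\le xs$ gives $ts^r\le xss^r\le x$.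

So $x\mapsto xs$ has adjoints on both sides, and preserves joins and meets.

Let $a,b,c\in\mathrm{Hom}(X,Y)$ with $c\le a\vee b$ and $c\wedge b\le a$. Take $s=c^\ell:Y\to X$, and put $a'=ac^\ell$, $b'=bc^\ell$, both in $\mathrm{End}(Y)$. Then $1_Y\le cc^\ell\le(a\vee b)c^\ell=a'\vee b'$ and $1_Y\wedge b'\le cc^\ell\wedge bc^\ell=(c\wedge b)c^\ell\le a'$. Now work in the $\ell$-pregroup $\mathrm{End}(Y)$. Put $p=1_Y\wedge b'^{\,r}\le1_Y$. Then $p\le(a'\vee b')p=a'p\vee b'p$, where $a'p\le a'$ and $b'p=b'\wedge b'b'^{\,r}\le b'\wedge1_Y\le a'$; so $p\le a'$. By Theorem B in $\mathrm{End}(Y)$, $1_Y=(1_Y\wedge b')\vee p\le a'=ac^\ell$. Composing with $c$ and using $c^\ell c\le1_X$, we get $c\le ac^\ell c\le a$. So (1) holds, and $\mathrm{Hom}(X,Y)$ is distributive. $\blacksquare$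

## Representation by maps of a chain

The running example $\mathbf F(\mathbb Z)$ is one of a family. For a chain $\Omega$, let $\mathbf F(\Omega)$ be the $\ell$-pregroup of all order-preserving self-maps of $\Omega$ having residuals and dual residuals (right and left adjoints) of all orders. For $\Omega=\mathbb Z$ this is the algebra above: we saw that maps unbounded on both sides have all iterated adjoints, and conversely $n\le f(f^\ell(n))$ and $f(f^r(n))\le n$ show that a map with both adjoints is unbounded above and below. Galatos and Horčík (*Cayley's and Holland's theorems for idempotent semirings and their applications to residuated lattices*, Semigroup Forum 87 (2013)) proved that every distributive $\ell$-pregroup embeds in $\mathbf F(\Omega)$ for some chain $\Omega$. This theorem was not used above. Combined with Theorem A, it gives this representation for every $\ell$-pregroup.
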